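\title{Infinite groups whose left and right quotient sets have the same size}

\begin{abstract}
A group $G$ is balanced if $|AA^{-1}|=|A^{-1}A|$ for every finite subset $A\subseteq G$. We show that an infinite group is balanced if and only if it is abelian or isomorphic to $Q_8\times E$ with $E$ an infinite elementary abelian $2$-group. For each fixed $n\ge 6$ it suffices to test the subsets with exactly $n$ elements, and the infinite dihedral group shows that $6$ cannot be lowered. The proof compares the union of three translates of a set $\{1,a\}$ with the unions of two of them; in this comparison every term cancels except those that record how conjugates of $a$ overlap.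
\end{abstract}

\section{Introduction}

A subset $A$ of a group $G$ has a left and a right quotient set,
\[
AA^{-1}=\{xy^{-1}:x,y\in A\},\qquad A^{-1}A=\{x^{-1}y:x,y\in A\}.
\]
In an abelian group these are the same set. In a nonabelian group they are usually different sets, but there is a reason to hope that they have the same size. Both are images of $A\times A$, and since
\[
xy^{-1}=uv^{-1}\iff u^{-1}x=v^{-1}y,
\]
the maps $(x,y)\mapsto xy^{-1}$ and $(x,y)\mapsto x^{-1}y$ have the same number of coincidences, that is, of pairs of points of $A\times A$ with equal value. The sizes of the two images can differ only because these coincidences are arranged differently: three points with one common value cost the image two elements, while three separate coincidences cost it three.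

For a finite set $A$ put
\[
\Delta(A)=|AA^{-1}|-|A^{-1}A|,
\]
and call $A$ \emph{balanced} if $\Delta(A)=0$. The group $G$ is \emph{balanced} if all its finite subsets are balanced, and \emph{$n$-balanced} if all its subsets with exactly $n$ elements are balanced. Subgroups of balanced groups are balanced.

Write $C_n$ for the cyclic group of order $n$, $D_{2n}$ for the dihedral group of order $2n$, $Q_{4n}$ for the dicyclic group of order $4n$, so that $Q_8$ is the quaternion group, and $C_4\ltimes C_4$ for the nonabelian semidirect product of two copies of $C_4$. An \emph{elementary abelian $2$-group} is a group $E$ with $e^2=1$ for all $e\in E$. Such a group is abelian, because $ef=(ef)^{-1}=fe$, so it is a vector space over $\mathbb{F}_2$; the infinite ones are the direct sums $(C_2)^\infty$ of infinitely many copies of $C_2$, over an index set of any infinite cardinality.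

The finite balanced groups are known. They are the finite abelian groups, the groups $Q_8\times(C_2)^n$ with $n\ge0$, and the seven groups
\[
D_6,\quad D_8,\quad D_{10},\quad Q_{12},\quad Q_{16},\quad C_4\ltimes C_4,\quad Q_{20}.
\]
It is also known that $Q_8\times(C_2)^\infty$ is balanced. The problem we solve comes from Mouli and Saldin \cite{MS}: \emph{which infinite groups are balanced?}

The finite list suggests an answer. If an infinite nonabelian balanced group is the union of an increasing sequence of finite subgroups, then from some point on these subgroups are nonabelian of order greater than $20$, hence of the form $Q_8\times(C_2)^n$. So one expects the two infinite families to survive and the seven exceptions to disappear. The list cannot prove this, since it says nothing about a group such as a torsion-free one, which has no nontrivial finite subgroup. The guess is nevertheless correct.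

\begin{theorem}\label{thm:classification}
The infinite balanced groups are exactly the infinite abelian groups and the groups $Q_8\times E$ with $E$ an infinite elementary abelian $2$-group, that is, the groups $Q_8\times(C_2)^\infty$.
\end{theorem}

The proof finds unbalanced sets of bounded size, and this gives a sharper statement. For an abelian group $H$, the \emph{generalized dihedral group} over $H$ is $H\rtimes\langle s\rangle$ with $s$ of order $2$ and $shs=h^{-1}$ for all $h\in H$. When $H=\langle r\rangle$ is infinite cyclic this is the infinite dihedral group $D_\infty$.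

\begin{theorem}\label{thm:sharp}
For an infinite group $G$ and any fixed $n\ge6$, the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ is balanced;
\item[(b)] $G$ is $n$-balanced;
\item[(c)] $G$ is abelian, or $G\cong Q_8\times E$ with $E$ an infinite elementary abelian $2$-group;
\item[(d)] $AA^{-1}=A^{-1}A$ for every subset $A\subseteq G$.
\end{enumerate}
The bound $6$ is best possible: every generalized dihedral group, in particular $D_\infty$, is $n$-balanced for all $n\le5$, but $D_\infty$ is not balanced.
\end{theorem}

The proof is self-contained and uses neither of the known results quoted above. Section~\ref{sec:quaternion} proves (c)$\Rightarrow$(d). Section~\ref{sec:generic} shows that in an infinite group an unbalanced set can be enlarged one point at a time, which reduces (b)$\Rightarrow$(c) to sets of sizes $4$ and $6$. Section~\ref{sec:dihedral} treats the dihedral groups; besides sharpness, they show the counting idea of the main argument in a case that can be done by hand. Sections~\ref{sec:blocks} and~\ref{sec:conjugates} carry out this count in an arbitrary infinite group and conclude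 that every conjugate of an element $a$ is $a$ or $a^{-1}$. Section~\ref{sec:structure} determines the groups with this property.

Two facts are used throughout: $AA^{-1}$ and $A^{-1}A$ are closed under inversion, and $\Delta(gAh)=\Delta(A)$ for all $g,h\in G$, because the quotient sets of $gAh$ are $gAA^{-1}g^{-1}$ and $h^{-1}A^{-1}Ah$.

\section{The quotient sets in $Q_8\times E$ coincide}\label{sec:quaternion}

Recall that $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ has the presentation
\[
\langle a,b\mid a^4=1,\ a^2=b^2,\ b^{-1}ab=a^{-1}\rangle .
\]
Its center is $\langle z\rangle$ with $z=-1$, every noncentral element has square $z$, and $Q_8/\langle z\rangle\cong C_2\times C_2$.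

\begin{proposition}\label{prop:quaternion}
Let $G=Q_8\times E$ with $E$ an elementary abelian $2$-group. Then $AA^{-1}=A^{-1}A$ for every subset $A\subseteq G$.
\end{proposition}

\begin{proof}
Let $\pi\colon G\to G/\langle z\rangle$ be the quotient map. Its target is abelian, so $\pi(AA^{-1})=\pi(A^{-1}A)$. This determines the two sets up to the factor $z$, and it remains to remove that ambiguity. Let $g\in G$.

If $g$ is central, then for $x,y\in A$ we have $g=xy^{-1}\iff x=gy=yg\iff g=y^{-1}x$. So $g\in AA^{-1}$ if and only if $g\in A^{-1}A$.

If $g=(q,e)$ is not central, then $q$ is not central in $Q_8$, and $g^2=q^2e^2=z$. Hence $g^{-1}=g^3=zg$, and the fiber of $\pi$ through $g$ is $\{g,g^{-1}\}$. A set closed under inversion contains this whole fiber or none of it. So $g\in AA^{-1}$ if and only if $\pi(g)\in\pi(AA^{-1})$, and $g\in A^{-1}A$ if and only if $\pi(g)\in\pi(A^{-1}A)$. The right-hand conditions are the same.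
\end{proof}

\section{Adding a generic point}\label{sec:generic}

A new point $g$ contributes the quotients $Ag^{-1}\cup gA^{-1}$ on the left and $A^{-1}g\cup g^{-1}A$ on the right. One finite set of exceptions, $AA^{-1}A$, controls on both sides whether these meet the old quotients.

\begin{lemma}\label{lem:generic}
Let $A$ be a finite nonempty subset of a group $G$ and let $g\notin AA^{-1}A$. Then $g\notin A$ and $\Delta(A\cup\{g\})=\Delta(A)$. Consequently an infinite $n$-balanced group is $m$-balanced for every $m\le n$.
\end{lemma}

\begin{proof}
Since $x=xx^{-1}x$, we have $A\subseteq AA^{-1}A$, so $g\notin A$. Let $A'=A\cup\{g\}$. As $1$ already lies in both quotient sets of $A$,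
\[
A'A'^{-1}=AA^{-1}\cup(Ag^{-1}\cup gA^{-1}),\qquad A'^{-1}A'=A^{-1}A\cup(A^{-1}g\cup g^{-1}A).
\]
Let $x,y,w\in A$. If $xg^{-1}=yw^{-1}$ then $g=wy^{-1}x$, and if $x^{-1}g=y^{-1}w$ then $g=xy^{-1}w$; both are excluded. Thus $Ag^{-1}$ misses $AA^{-1}$ and $A^{-1}g$ misses $A^{-1}A$, and by inversion so do $gA^{-1}$ and $g^{-1}A$. It remains to compare the new parts. The four sets $Ag^{-1}$, $gA^{-1}$, $A^{-1}g$, $g^{-1}A$ have $|A|$ elements each. The elements of $Ag^{-1}\cap gA^{-1}$ correspond to the pairs $(x,y)\in A\times A$ with $xg^{-1}=gy^{-1}$, and the elements of $A^{-1}g\cap g^{-1}A$ to the pairs with $x^{-1}g=g^{-1}y$. Both equations say $g=xg^{-1}y$. So the new parts have the same size, and $\Delta(A')=\Delta(A)$.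

If $G$ is infinite, the finite set $AA^{-1}A$ never exhausts $G$, so an unbalanced set with $m\le n$ elements, which is nonempty, extends in $n-m$ steps to an unbalanced set with $n$ elements.
\end{proof}

The last assertion needs $G$ to be infinite: a finite group is $n$-balanced for $n>|G|$ because it has no subset of that size.

\begin{remark}
Every set with at most three elements is balanced, in any group. After a translation the set contains $1$. A set $A_0=\{1,x\}$ lies in the abelian group $\langle x\rangle$, so it is balanced. For $A=\{1,x,y\}$, either $y\notin A_0A_0^{-1}A_0$ and Lemma~\ref{lem:generic} applies, or $y\in\langle x\rangle$ and $A$ lies in an abelian group.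
\end{remark}

\begin{example}\label{ex:d6}
Four elements can be unbalanced. Let $G=D_6\times\langle k\rangle$ with $k$ of infinite order and $D_6=\langle r,s\rangle$, $r^3=s^2=1$, $srs=r^{-1}$. Put $X=\{1,s\}$ and $A=X\cup Xrk$, and sort the quotients by the exponent of $k$. In $AA^{-1}$, exponent $0$ gives $X$, exponent $1$ gives $XrX=\{r,r^{-1},sr,sr^{-1}\}$, and exponent $-1$ gives the inverses of these; so $|AA^{-1}|=2+4+4=10$. In $A^{-1}A$, exponent $0$ gives $X\cup r^{-1}Xr=\{1,s,sr^2\}$ and exponent $1$ gives $Xr$; so $|A^{-1}A|=3+2+2=7$. The factor $\langle k\rangle$ supplies the room, missing in $D_6$, to pull the pieces of the quotient sets apart.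
\end{example}

\section{Dihedral groups: differences against sums}\label{sec:dihedral}

In a generalized dihedral group, balance compares a difference set with a sum set in the abelian subgroup.

\begin{proposition}\label{prop:dihedral}
Let $D=H\rtimes\langle s\rangle$ be a generalized dihedral group and $A=A_0\cup sA_1$ with $A_0,A_1\subseteq H$ finite. Then $\Delta(A)=|A_1A_0^{-1}|-|A_1A_0|$. The group $D$ is $n$-balanced for all $n\le5$, and $D_\infty$ contains an unbalanced set with six elements.
\end{proposition}

\begin{proof}
For $x\in H$ we have $xs=sx^{-1}$ and $(sx)^{-1}=sx$. For $x,y\in H$ this gives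
\[
\begin{array}{lll}
x(sy)^{-1}=sx^{-1}y, & (sy)x^{-1}=syx^{-1}, & (sx)(sy)^{-1}=x^{-1}y,\\[2pt]
x^{-1}(sy)=sxy, & (sy)^{-1}x=syx, & (sx)^{-1}(sy)=x^{-1}y .
\end{array}
\]
Since $H$ is abelian, it follows that
\[
AA^{-1}=(A_0A_0^{-1}\cup A_1A_1^{-1})\cup sA_1A_0^{-1},\qquad A^{-1}A=(A_0A_0^{-1}\cup A_1A_1^{-1})\cup sA_1A_0 .
\]
The parts in $H$ agree, and the parts in $sH$ give the formula for $\Delta(A)$.

A set $T\subseteq H$ with at most two elements is a translate of its inverse: $\{x,y\}^{-1}=(xy)^{-1}\{x,y\}$, which covers $x=y$, and the empty set is its own inverse. If $|A|\le5$, then $|A_0|\le2$ or $|A_1|\le2$. If $A_0^{-1}=hA_0$, then $|A_1A_0^{-1}|=|hA_1A_0|=|A_1A_0|$. If $A_1^{-1}=hA_1$, then by inversion $|A_1A_0^{-1}|=|A_1^{-1}A_0|=|A_1A_0|$. In both cases $\Delta(A)=0$.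

In $D_\infty$ take $A_0=A_1=\{1,r,r^3\}$. The differences of $\{0,1,3\}$ are the seven numbers $0,\pm1,\pm2,\pm3$, and the sums are the six numbers $0,1,2,3,4,6$. So $\Delta(A)=1$.
\end{proof}

We now read this six-element set in a way that makes sense in any group.

\begin{example}\label{ex:dinfty}
The set $A=\{1,r,r^3,s,sr,sr^3\}$ is the union of three \emph{blocks} $A_i=Xt_i$, where $X=\{1,s\}$ and $(t_1,t_2,t_3)=(1,r,r^3)$. Sort each quotient by the blocks from which its two factors come. For $t_i=r^{e}$, $t_j=r^{f}$ and $d=e-f$,
\[
A_iA_j^{-1}=Xr^{d}X=\{r^{d},r^{-d},sr^{d},sr^{-d}\},\qquad A_i^{-1}A_j=r^{-e}Xr^{f}=\{r^{-d},sr^{e+f}\}.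
\]
Collecting $(i,j)$ with $(j,i)$ gives the following pieces.
\[
\begin{array}{c|c|c}
\text{blocks} & \text{piece of }AA^{-1} & \text{piece of }A^{-1}A\\ \hline
1,1 & 1,\ s & 1,\ s\\
2,2 & 1,\ s & 1,\ sr^2\\
3,3 & 1,\ s & 1,\ sr^6\\ \hline
1,2 & r^{\pm1},\ sr^{\pm1} & r^{\pm1},\ sr\\
1,3 & r^{\pm3},\ sr^{\pm3} & r^{\pm3},\ sr^3\\
2,3 & r^{\pm2},\ sr^{\pm2} & r^{\pm2},\ sr^4
\end{array}
\]
In each column the three lower pieces are disjoint from each other and from the three upper ones. The upper pieces behave differently on the two sides: on the left they are all equal to $X$, on the right they are the three conjugates $t_i^{-1}Xt_i$, which share only $1$. For two blocks the counts are $2+4$ and $3+3$: the right side has gained one conjugate, and the lower piece makes up for it. For three blocks the counts are $2+12=14$ and $4+9=13$: the right side has gained two conjugates, but there are three lower pieces, and they overcompensate.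
\end{example}

The lesson is that two blocks alone prove nothing, because the mixed piece can cancel the imbalance between the upper pieces. But the same mixed pieces occur for three blocks and for the three pairs of blocks, so subtracting eliminates them.

\section{Three blocks in general position}\label{sec:blocks}

Let $A_1,A_2,A_3$ be finite nonempty subsets of a group $G$. Put
\[
L_{ij}=A_iA_j^{-1},\qquad R_{ij}=A_i^{-1}A_j,
\]
so that $L_{ij}^{-1}=L_{ji}$ and $R_{ij}^{-1}=R_{ji}$, and for $i\neq j$ put
\[
B_{ij}=L_{ij}\cup L_{ji},\qquad D_{ij}=R_{ij}\cup R_{ji}.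
\]
The sets $L_{ii}$, $R_{ii}$, $B_{ij}$, $D_{ij}$ are closed under inversion. We say that $A_1,A_2,A_3$ are \emph{in general position} if the four sets $L_{11}\cup L_{22}\cup L_{33}$, $B_{12}$, $B_{13}$, $B_{23}$ are pairwise disjoint and the four sets $R_{11}\cup R_{22}\cup R_{33}$, $D_{12}$, $D_{13}$, $D_{23}$ are pairwise disjoint. Sets in general position are pairwise disjoint, since a common element of $A_i$ and $A_j$ would put $1$ in $B_{ij}\cap L_{ii}$. For finite sets $U_1,U_2,U_3$ let
\[
\Phi(U_1,U_2,U_3)=|U_1\cup U_2|+|U_1\cup U_3|+|U_2\cup U_3|-|U_1\cup U_2\cup U_3| .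
\]
An element that lies in exactly one $U_i$ contributes $2-1=1$ to $\Phi$, and an element that lies in at least two of them contributes $3-1=2$.

\begin{lemma}\label{lem:count}
Let $A_1,A_2,A_3$ be in general position. If $A_1\cup A_2$, $A_1\cup A_3$, $A_2\cup A_3$ and $A_1\cup A_2\cup A_3$ are balanced, then
\[
\Phi(L_{11},L_{22},L_{33})=\Phi(R_{11},R_{22},R_{33}).
\]
\end{lemma}

\begin{proof}
For $I\subseteq\{1,2,3\}$ let $A_I=\bigcup_{i\in I}A_i$. By general position,
\[
|A_IA_I^{-1}|=\Bigl|\bigcup_{i\in I}L_{ii}\Bigr|+\sum_{\{i,j\}\subseteq I}|B_{ij}|,\qquad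
|A_I^{-1}A_I|=\Bigl|\bigcup_{i\in I}R_{ii}\Bigr|+\sum_{\{i,j\}\subseteq I}|D_{ij}|,
\]
the sums running over two-element subsets. Add the first formula over the three sets $I$ with $|I|=2$ and subtract it for $I=\{1,2,3\}$. Each $|B_{ij}|$ occurs once with each sign, and the result is $\Phi(L_{11},L_{22},L_{33})$. The same combination of the second formula is $\Phi(R_{11},R_{22},R_{33})$. The two results are equal when the four sets $A_I$ are balanced.
\end{proof}

From now on fix $a\in G$ with $a\neq1$, and put
\[
X=\{1,a\},\qquad P=\{1,a,a^{-1}\}=XX^{-1}=X^{-1}X,\qquad P_t=t^{-1}Pt\quad(t\in G).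
\]
Thus $P=P^{-1}$, $|P_t|=|P|\in\{2,3\}$, and $PP=\{a^e:|e|\le2\}$. The blocks are right translates $A_i=Xt_i$, for which
\begin{equation}\label{eq:pieces}
L_{ij}=Xt_it_j^{-1}X^{-1},\qquad R_{ij}=t_i^{-1}Pt_j,\qquad L_{ii}=P,\qquad R_{ii}=P_{t_i}.
\end{equation}
The left side of Lemma~\ref{lem:count} is then $\Phi(P,P,P)=2|P|$ whatever the $t_i$ are, while the right side measures how the conjugates $P_{t_i}$ overlap. To use this we must reach general position while keeping control of these conjugates. So we prescribe infinite sets from which the $t_i$ are to be taken. First we list what has to be avoided.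

\begin{lemma}\label{lem:criterion}
Let $t_1,t_2,t_3\in G$. Suppose that $t_i\notin PPt_j$ for all $i\ne j$, and that for every ordering $(i,j,l)$ of $1,2,3$ and all $p,q\in P$ none of the equations
\begin{align}
t_i^{-1}p\,t_j&=t_l^{-1}q\,t_l,\label{eq:one}\\
t_it_l^{-1}&=p\,t_lt_j^{-1}q,\label{eq:two}\\
t_i^{-1}p\,t_l&=t_l^{-1}q\,t_j\label{eq:three}
\end{align}
holds. Then $Xt_1,Xt_2,Xt_3$ are in general position.
\end{lemma}

\begin{proof}
Let $(i,j,l)$ be an ordering of $1,2,3$. Any two distinct pairs of indices share exactly one index, so they can be written $\{i,l\}$ and $\{j,l\}$. All the sets to be separated are closed under inversion. Hence, if $B_{ij}$ or $D_{ij}$ meets one of the others, there is a common element in $L_{ij}$ or $R_{ij}$, respectively. Below, $x,x',w,w'\in X$ and $p,q\in P$; note that $x^{-1}w\in X^{-1}X=P$.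

\emph{$B_{ij}$ misses $P$.} If $xt_it_j^{-1}x'^{-1}=p$, then $t_it_j^{-1}=x^{-1}px'$ is a power $a^e$ with $|e|\le2$, so $t_i\in PPt_j$.

\emph{$B_{il}$ misses $B_{jl}$.} A common element $xt_it_l^{-1}x'^{-1}$ of $L_{il}$ lies in $L_{jl}$ or in $L_{lj}$. If it equals $wt_jt_l^{-1}w'^{-1}$, then $t_j^{-1}(w^{-1}x)t_i=t_l^{-1}(w'^{-1}x')t_l$, which is \eqref{eq:one} for the ordering $(j,i,l)$. If it equals $wt_lt_j^{-1}w'^{-1}$, then $t_it_l^{-1}=(x^{-1}w)t_lt_j^{-1}(w'^{-1}x')$, which is \eqref{eq:two}.

\emph{$D_{ij}$ misses $R_{11}\cup R_{22}\cup R_{33}$.} Suppose $t_i^{-1}pt_j=t_m^{-1}qt_m$. If $m=j$ then $t_i=pq^{-1}t_j$, and if $m=i$ then $t_i=q^{-1}pt_j$; in both cases $t_i\in PPt_j$. If $m=l$, this is \eqref{eq:one}.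

\emph{$D_{il}$ misses $D_{jl}$.} A common element $t_i^{-1}pt_l$ of $R_{il}$ lies in $R_{jl}$ or in $R_{lj}$. If it equals $t_j^{-1}qt_l$, then $t_i=pq^{-1}t_j\in PPt_j$. If it equals $t_l^{-1}qt_j$, this is \eqref{eq:three}.
\end{proof}

In each of \eqref{eq:one}--\eqref{eq:three} the elements $t_i$ and $t_j$ occur once. So once $p$, $q$, $t_l$ and one of $t_i,t_j$ are given, the equation has exactly one solution for the other. The element $t_l$ occurs twice, and here lies the difficulty: if we choose $t_1,t_2,t_3$ one after the other, the equations with $l=3$ may exclude infinitely many values of $t_3$. For instance, \eqref{eq:one} depends on $t_l$ only through the conjugate $t_l^{-1}qt_l$, so if it holds for one $t_l$ it holds on the whole coset $C_G(a)t_l$ of the centralizer of $a$, and such a coset is where we shall want to take $t_3$. The way out is that the equations with $l=3$ exclude a \emph{bounded} number of values of $t_2$. We therefore keep more candidates for $t_2$ than this bound, choose $t_3$ to suit all of them, and select $t_2$ last.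

\begin{lemma}\label{lem:choice}
Let $t_1\in G$ and let $T_2,T_3$ be infinite subsets of $G$. There are $t_2\in T_2$ and $t_3\in T_3$ such that $Xt_1,Xt_2,Xt_3$ are in general position.
\end{lemma}

\begin{proof}
We verify the hypotheses of Lemma~\ref{lem:criterion}. Since $PP$ is closed under inversion, the condition $t_i\notin PPt_j$ is symmetric in $i$ and $j$. Choose a set $V\subseteq T_2$ of $55$ elements outside the finite set $PPt_1$.

For each $v\in V$, substitute $t_2=v$ in the equations \eqref{eq:one}--\eqref{eq:three} with $l\in\{1,2\}$. These are finitely many equations, and each has exactly one solution $t_3$. Choose $t_3\in T_3$ different from all these solutions, for all $v\in V$, and outside $PPt_1$ and the sets $PPv$, $v\in V$. Only finitely many elements are excluded, so $t_3$ exists.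

Now $t_1$ and $t_3$ are fixed. The equations with $l=3$ are indexed by two orderings, three types and at most nine pairs $(p,q)$, and each has exactly one solution $t_2$. They exclude at most $54$ values, so some $t_2\in V$ satisfies none of them. For this $t_2$ all hypotheses of Lemma~\ref{lem:criterion} hold.
\end{proof}

\section{Every conjugate of $a$ is $a$ or $a^{-1}$}\label{sec:conjugates}

Recall that the number of conjugates of $a$ in $G$ is the index of the centralizer $C_G(a)=\{g\in G:ga=ag\}$. In an infinite group a finite subgroup has infinite index, so either $a$ has infinitely many conjugates or $C_G(a)$ is infinite. Each alternative supplies the infinite sets that Lemma~\ref{lem:choice} asks for. This is the place where the main argument uses that $G$ is infinite.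

\begin{proposition}\label{prop:conjugates}
Let $G$ be an infinite group that is $4$-balanced and $6$-balanced. Then $b^{-1}ab\in\{a,a^{-1}\}$ for all $a,b\in G$.
\end{proposition}

\begin{proof}
Let $a\ne1$, with $X$, $P$, $P_t$ as in Section~\ref{sec:blocks}. If $Xt_1,Xt_2,Xt_3$ are in general position, they are disjoint two-element sets, so the unions in Lemma~\ref{lem:count} have $4$, $4$, $4$ and $6$ elements and are balanced. By that lemma and \eqref{eq:pieces},
\begin{equation}\label{eq:phi}
\Phi(P_{t_1},P_{t_2},P_{t_3})=2|P| .
\end{equation}

\emph{The element $a$ has finitely many conjugates.} Suppose not. Choose $u_1,u_2,\dots\in G$ inductively with $u_n^{-1}au_n\notin P_{u_m}$ for all $m<n$; each step excludes finitely many conjugates. Since $P_{u_m}$ is closed under inversion, $u_n^{-1}a^{-1}u_n\notin P_{u_m}$ as well, so $P_{u_m}\cap P_{u_n}=\{1\}$ for $m\neq n$, and the $u_n$ are distinct. Apply Lemma~\ref{lem:choice} with $t_1=u_1$ and $T_2=T_3=\{u_2,u_3,\dots\}$. The blocks obtained are disjoint, so $t_2\neq t_3$, and the sets $P_{t_1},P_{t_2},P_{t_3}$ meet pairwise in $\{1\}$. The element $1$ contributes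 $2$ to $\Phi$ and the other $3(|P|-1)$ elements contribute $1$ each, so \eqref{eq:phi} reads $3|P|-1=2|P|$. This gives $|P|=1$, contrary to $a\neq1$.

\emph{The conjugates of $a$ lie in $P$.} By the previous step $C=C_G(a)$ is infinite. Given $b\in G$, apply Lemma~\ref{lem:choice} with $t_1=1$, $T_2=C$ and $T_3=Cb$. Elements of $C$ fix $P$ pointwise under conjugation, so $P_{t_1}=P_{t_2}=P$ and $P_{t_3}=P_b$. Each element of $P$ contributes $2$ to $\Phi(P,P,P_b)$ and each element of $P_b\setminus P$ contributes $1$, so \eqref{eq:phi} reads $2|P|+|P_b\setminus P|=2|P|$. Hence $b^{-1}ab\in P$, and $b^{-1}ab\neq1$ because $a\neq 1$.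
\end{proof}

The first step is Example~\ref{ex:dinfty} in general: there $a=s$, $|P|=2$, and the two values of $\Phi$ are $4$ and $5$. The blocks $Xt_1$ and $Xt_3$ of the second step are those of Example~\ref{ex:d6}, with $a=s$ and $b=r$. The hypothesis on six-element sets cannot be dropped, since $D_\infty$ is $4$-balanced and $r^{-1}sr=sr^2\notin\{s,s^{-1}\}$. Nor can infinitude: by the finite classification $D_6$ is balanced, and the same computation shows that it violates the conclusion.

\section{The structure of the group and the proof of the theorems}\label{sec:structure}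

It remains to solve a problem of pure group theory.

\begin{proposition}\label{prop:structure}
Let $G$ be a nonabelian group in which
\begin{equation}\label{eq:conj}
h^{-1}gh\in\{g,g^{-1}\}\qquad\text{for all }g,h\in G.
\end{equation}
Then $G\cong Q_8\times E$ for an elementary abelian $2$-group $E$.
\end{proposition}

\begin{proof}
Fix $a,b\in G$ that do not commute. By \eqref{eq:conj}, $b^{-1}ab=a^{-1}\neq a$ and $a^{-1}ba=b^{-1}$.

\emph{The subgroup $Q=\langle a,b\rangle$ is $Q_8$.} Bracketing the commutator in two ways gives
\[
a^{-2}=a^{-1}(b^{-1}ab)=(a^{-1}b^{-1}a)b=b^2 .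
\]
Conjugation by $b$ inverts $a^{-2}$ and fixes $b^2$, so $a^2=b^2=a^{-2}$. Thus $a^4=1$, $a^2=b^2$ and $b^{-1}ab=a^{-1}$, and $Q$ is a quotient of $Q_8$. A proper quotient of $Q_8$ has order at most $4$ and is abelian, so $Q\cong Q_8$, with center $\langle a^2\rangle$ of order $2$.

Let $C=C_G(a)\cap C_G(b)$, the subgroup of elements that commute with all of $Q$. Then $Q\cap C=\langle a^2\rangle$.

\emph{$G=QC$.} By \eqref{eq:conj}, conjugation by $g\in G$ sends $(a,b)$ to one of the four pairs $(a^{\pm1},b^{\pm1})$. Conjugation by $1$, $a$, $b$, $ab$ sends $(a,b)$ to $(a,b)$, $(a,b^{-1})$, $(a^{-1},b)$, $(a^{-1},b^{-1})$, respectively. So there is $q\in Q$ with $g^{-1}ag=q^{-1}aq$ and $g^{-1}bg=q^{-1}bq$, which says $gq^{-1}\in C$. Hence $G=CQ=QC$.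

\emph{$C$ is an elementary abelian $2$-group.} For $c\in C$ apply \eqref{eq:conj} to $ac$ and $b$: the element $b^{-1}(ac)b=a^{-1}c$ equals $ac$ or $(ac)^{-1}=a^{-1}c^{-1}$. The first is impossible because $a^{-1}\neq a$, so $c=c^{-1}$.

In the $\mathbb{F}_2$-vector space $C$ the line $\langle a^2\rangle$ has a complement $E$: by Zorn's lemma, extend $a^2$ to a basis and let $E$ be the span of the other basis vectors. Then $G=QC=QE$, the subgroups $Q$ and $E$ commute elementwise, and $Q\cap E=(Q\cap C)\cap E=\langle a^2\rangle\cap E=1$. Therefore $G=Q\times E$.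
\end{proof}

Condition \eqref{eq:conj} makes every subgroup normal, but it is stronger, and the last step of the proof uses the difference. In $Q_8\times\langle c\rangle$ with $c$ of order $3$, the conjugate of $(i,c)$ by $(j,1)$ is $(i^{-1},c)=(i,c)^{7}$, a power of $(i,c)$ that is neither $(i,c)$ nor its inverse $(i^{-1},c^{-1})$.

\begin{proof}[Proof of Theorems~\ref{thm:classification} and~\ref{thm:sharp}]
Let $G$ be infinite and $n\ge6$. The implications (d)$\Rightarrow$(a)$\Rightarrow$(b) hold by definition. Assume (b). By Lemma~\ref{lem:generic}, $G$ is $4$-balanced and $6$-balanced, so Proposition~\ref{prop:conjugates} gives \eqref{eq:conj}. If $G$ is not abelian, Proposition~\ref{prop:structure} gives $G\cong Q_8\times E$, and $E$ is infinite because $G$ is. This is (c). Assume (c). If $G$ is abelian then $xy^{-1}=y^{-1}x$ gives (d), and otherwise (d) is Proposition~\ref{prop:quaternion}. So (a)--(d) are equivalent, and the equivalence of (a) and (c) is Theorem~\ref{thm:classification}. The statements on dihedral groups are Proposition~\ref{prop:dihedral}; they show that for $n\le5$ the infinite group $D_\infty$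 satisfies (b) but not (a).
\end{proof}

\begin{thebibliography}{1}

\bibitem{MS}
Haran Mouli and Pramana Saldin,
\emph{Classification of Finite Groups With Equal Left and Right Quotient Sets},
arXiv:2509.04717 (2025).

\end{thebibliography}
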